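\title{Ranks of minimal $2$-periodic complexes over regular local rings}

\begin{abstract}
Let $(A,\mathfrak m)$ be a regular local ring of dimension $d\ge1$. We study non-zero minimal $2$-periodic complexes of finitely generated free $A$-modules with finite length cohomology. A conjecture predicts that all ranks of such a complex are at least $d$, and that the value $d$ is attained. We prove the lower bound for every regular local ring and construct complexes of rank $d$ for $d\le4$. For $d=5$ and $2$ invertible in $A$ we show that all ranks are at least $6$, so the conjecture is false. The lower bound comes from Serre's intersection inequality. The result in dimension five comes from a self-duality of the complex on the punctured spectrum and from a comparison of lattices over the $\mathfrak m$-adic valuation ring.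
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(A,\mathfrak m)$ be a Noetherian local ring and let
\[
\mathbb F\colon\quad \cdots\to F^i\xrightarrow{d^i}F^{i+1}\to\cdots
\]
be a cochain complex of finitely generated free $A$-modules. It is \emph{minimal} if $d^i(F^i)\subseteq\mathfrak mF^{i+1}$ for all $i$, that is, if the matrices of the differentials have no unit entries. It is \emph{$2$-periodic} if $\mathbb F\cong\mathbb F[2]$ as complexes, where $[2]$ is the shift by $2$.

Let $A$ be regular of dimension $d\ge1$. Then a minimal $2$-periodic complex that is exact must be zero (Lemma~\ref{lem:exact}). The mildest way for a non-zero one to fail exactness is to fail it only at the closed point of $\operatorname{Spec}A$, which means that all cohomology modules have finite length. We call $\mathbb F$ \emph{admissible} if it is a non-zero minimal $2$-periodic complex of finitely generated free $A$-modules and $H^i(\mathbb F)$ has finite length for all $i$.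

How small can an admissible complex be? One example is always at hand. Take the Koszul complex on a regular system of parameters $x_1,\dots,x_d$, put $\bigoplus_k\wedge^{2k}A^d$ in all even degrees and $\bigoplus_k\wedge^{2k+1}A^d$ in all odd degrees, and use the Koszul differential. The result is minimal and is exact at every prime that misses some $x_i$, so it is admissible, with all ranks equal to $2^{d-1}$. For $d=1,2,3,4$ this gives ranks $1,2,4,8$, and one might guess that $2^{d-1}$ is the minimum. The guess fails for $d=3$: with $u=(x_1,x_2,x_3)^T$, the cross product map $f\mapsto u\times f$ and the matrix $uu^T$ form an admissible complex of rank $3$. For $d=4$ there is one of rank $4$. So the ranks $1,2,3,4$ occur for $d=1,2,3,4$, and this pattern suggests a different answer. The following conjecture is posed in \cite{Puthenpurakal}.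

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(A,\mathfrak m)$ be a regular local ring of dimension $d\ge1$.}
\begin{itemize}
\item[(1)] \emph{Every admissible complex $\mathbb F$ has $\operatorname{rank}F^i\ge d$ for all $i\in\mathbb Z$.}
\item[(2)] \emph{There is a minimal $2$-periodic complex $\mathbb G$ of finitely generated free $A$-modules with finite length cohomology and $\operatorname{rank}G^i=d$ for all $i\in\mathbb Z$.}
\end{itemize}

Since $d\ge1$, a complex as in (2) is non-zero, hence admissible. We show that (1) is true and that (2) is false in general. In all statements below, $(A,\mathfrak m)$ is a regular local ring of dimension $d\ge1$.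

\begin{theorem}\label{thm:lower}
Every admissible complex has all ranks at least $d$.
\end{theorem}

\begin{theorem}\label{thm:small}
If $d\le4$, there is an admissible complex with all ranks equal to $d$.
\end{theorem}

\begin{theorem}\label{thm:five}
If $d=5$ and $2\in A^\times$, every admissible complex has all ranks at least $6$.
\end{theorem}

Thus part (2) fails for every regular local ring of dimension $5$ in which $2$ is invertible, for example for $\mathbb Q[[x_1,\dots,x_5]]$, and the conjecture is false. Two further results describe the shape of small complexes and bound the minimal rank from above. The rank of a map of free modules over the domain $A$ is its rank over the fraction field.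

\begin{theorem}\label{thm:balanced}
Let $d\ge2$, let $\mathbb F$ be admissible, and put $a=\operatorname{rank}d^0$, $b=\operatorname{rank}d^1$. All ranks of $\mathbb F$ equal $a+b$, and $2a\ge d-1$, $2b\ge d-1$. Hence, if all ranks equal $d$, then $\{a,b\}=\{\lfloor d/2\rfloor,\lceil d/2\rceil\}$.
\end{theorem}

\begin{theorem}\label{thm:upper}
If $d\ge4$, there is an admissible complex with all ranks equal to $2^{d-2}$. Hence for $d=5$ and $2\in A^\times$ the minimal rank of an admissible complex lies in $\{6,7,8\}$.
\end{theorem}

Part (2) of the conjecture is not settled here for $d\ge6$, nor for $d=5$ in residue characteristic~$2$.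

On the punctured spectrum $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ an admissible complex is exact and breaks into two short exact sequences of vector bundles (Section~\ref{sec:bundles}). Minimality is invisible on $U$, and each proof must bring it back in. For Theorem~\ref{thm:lower} it forces two disjoint closed subsets of $U$ to be non-empty, and Serre's inequality bounds their codimensions (Section~\ref{sec:lower}). For Theorems \ref{thm:balanced} and~\ref{thm:five} it forces a natural bilinear form to have a pole along the $\mathfrak m$-adic valuation, while a Hartogs type argument forbids poles when a certain codimension is at most $d-2$ (Sections \ref{sec:valuation} and~\ref{sec:five}). The constructions are in Section~\ref{sec:constructions}.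

\section{Pairs of matrices and bundles on the punctured spectrum}\label{sec:bundles}

Throughout, $(A,\mathfrak m)$ is a regular local ring of dimension $d\ge1$, with regular system of parameters $x_1,\dots,x_d$.

\subsection*{Admissible pairs}
An \emph{admissible pair} consists of maps $\varphi\colon F^0\to F^1$ and $\psi\colon F^1\to F^0$ of finitely generated free $A$-modules, not both modules zero, such that the entries of $\varphi$ and $\psi$ lie in $\mathfrak m$, $\psi\varphi=0$, $\varphi\psi=0$, and $\ker\varphi/\operatorname{im}\psi$ and $\ker\psi/\operatorname{im}\varphi$ have finite length. Repeating such a pair periodically gives an admissible complex. The converse needs a short argument, because the isomorphism $\mathbb F\cong\mathbb F[2]$ need not be the identity.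

\begin{lemma}\label{lem:pair}
Let $\mathbb F$ be admissible. There is an admissible pair $(\varphi,\psi)$ on $F^0,F^1$ with $\varphi=d^0$ and $\operatorname{rank}\psi=\operatorname{rank}d^1$, and each $F^i$ is isomorphic to $F^0$ or $F^1$.
\end{lemma}

\begin{proof}
Let $\vartheta^i\colon F^i\to F^{i+2}$ be the components of an isomorphism $\mathbb F\cong\mathbb F[2]$, so that $\vartheta^{i+1}d^i=d^{i+2}\vartheta^i$. The last claim follows, and $F^0\oplus F^1\ne0$. Put $\varphi=d^0$ and $\psi=(\vartheta^0)^{-1}d^1$. Then $\psi\varphi=(\vartheta^0)^{-1}d^1d^0=0$. From $\vartheta^1d^0=d^2\vartheta^0$ we get $\varphi(\vartheta^0)^{-1}=(\vartheta^1)^{-1}d^2$, so $\varphi\psi=(\vartheta^1)^{-1}d^2d^1=0$. We have $\ker\psi/\operatorname{im}\varphi=H^1(\mathbb F)$, and $\vartheta^0$ carries $\ker\varphi$ onto $\ker d^2$ and $\operatorname{im}\psi$ onto $\operatorname{im}d^1$, so $\ker\varphi/\operatorname{im}\psi\cong H^2(\mathbb F)$.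
\end{proof}

From now on we work with pairs. If $(\varphi,\psi)$ is admissible, so is $(\psi,\varphi)$; we call this the \emph{shift}. Tensoring with the completion $\hat A$, which is faithfully flat and regular of dimension $d$ with maximal ideal $\mathfrak m\hat A$, gives an admissible pair over $\hat A$ with the same ranks of modules and maps; and $2$ stays invertible if it was.

Over a regular local ring of dimension $e$, every finitely generated module has projective dimension at most $e$, so an $e$-th syzygy is free. In an exact periodic complex every image is an $e$-th syzygy of a cokernel further to the right. This gives the next lemma and the vector bundles below.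

\begin{lemma}\label{lem:exact}
Let $\varphi\colon F^0\to F^1$ and $\psi\colon F^1\to F^0$ have entries in $\mathfrak m$, with $\ker\varphi=\operatorname{im}\psi$ and $\ker\psi=\operatorname{im}\varphi$. Then $F^0=F^1=0$.
\end{lemma}

\begin{proof}
The module $\operatorname{im}\varphi$ is a $d$-th syzygy, hence free, so $0\to\operatorname{im}\psi\to F^0\to\operatorname{im}\varphi\to0$ splits. Projecting the inclusion $\operatorname{im}\psi\subseteq\mathfrak mF^0$ to the summand $\operatorname{im}\psi$ gives $\operatorname{im}\psi=\mathfrak m\operatorname{im}\psi$, so $\psi=0$ by Nakayama's lemma. By the shift, $\varphi=0$. Then $F^0=\ker\varphi=\operatorname{im}\psi=0$ and $F^1=\ker\psi=\operatorname{im}\varphi=0$.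
\end{proof}

\subsection*{The punctured spectrum}
Let $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ and $\mathcal O=\mathcal O_U$. A finitely generated free $A$-module and the free sheaf it defines on $U$ are denoted by the same letter. A \emph{bundle} is a locally free sheaf of finite rank on $U$, a \emph{subbundle} is a subsheaf that is locally a direct summand, and $X(\mathfrak p)=X_{\mathfrak p}/\mathfrak pX_{\mathfrak p}$ is the fiber of $X$ at $\mathfrak p\in U$. A short exact sequence of bundles is locally split, so it stays exact on fibers. The \emph{zero set} of a section of $X$ is the closed set of all $\mathfrak p\in U$ where its value in $X(\mathfrak p)$ is zero. We use the following standard facts for $d\ge2$.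
\begin{itemize}
\item[(U1)] $\Gamma(U,\mathcal O)=A$, because $A$ has depth $d\ge2$. A unit of $\mathcal O$ on $U$ has its inverse in $\Gamma(U,\mathcal O)$, so $\Gamma(U,\mathcal O^\times)=A^\times$.
\item[(U2)] $H^i(U,\mathcal O)=H^{i+1}_{\mathfrak m}(A)=0$ for $1\le i\le d-2$, because local cohomology vanishes below the depth.
\item[(U3)] $\operatorname{Pic}U=\operatorname{Cl}(A)=0$, because $A$ is factorial and $\mathfrak m$ has height at least $2$.
\end{itemize}

A finitely generated module has finite length if and only if its localizations at all $\mathfrak p\in U$ vanish. So an admissible pair is exact on $U$, and we define sheaves on $U$ by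
\[
E=\ker\varphi=\operatorname{im}\psi\subseteq F^0,\qquad B=\ker\psi=\operatorname{im}\varphi\subseteq F^1 .
\]
They fit into exact sequences
\begin{equation}\label{eq:seq}
0\to E\xrightarrow{\iota_E}F^0\xrightarrow{\pi_B}B\to0,\qquad 0\to B\xrightarrow{\iota_B}F^1\xrightarrow{\pi_E}E\to0,
\end{equation}
with $\varphi=\iota_B\pi_B$ and $\psi=\iota_E\pi_E$. For $\mathfrak p\in U$ the modules $E_{\mathfrak p}$ and $B_{\mathfrak p}$ are arbitrarily high syzygies over the regular local ring $A_{\mathfrak p}$, hence free. So $E$ and $B$ are bundles. Put
\[
a=\operatorname{rank}B=\operatorname{rank}\varphi,\qquad b=\operatorname{rank}E=\operatorname{rank}\psi .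
\]
By \eqref{eq:seq}, $\operatorname{rank}F^0=\operatorname{rank}F^1=a+b=:n\ge1$. We call $n$ the \emph{rank} of the pair; by Lemma~\ref{lem:pair} it is the common value of all ranks of the complex. The shift exchanges $E$ with $B$ and $a$ with $b$.

\section{The lower bound}\label{sec:lower}

We use two facts about heights. \emph{Krull's height theorem}: in a Noetherian ring, a prime minimal over an ideal with $r$ generators has height at most $r$. \emph{Serre's inequality} \cite[Ch.~V.B.6, Th.~3]{Serre}: if $P,P'$ are primes of $A$ and $P+P'$ is $\mathfrak m$-primary, then $\dim A/P+\dim A/P'\le d$. Since $\operatorname{ht}P+\dim A/P=d$ for every prime of $A$, this says $\operatorname{ht}P+\operatorname{ht}P'\ge d$: two subvarieties of $\operatorname{Spec}A$ that meet only in the closed point cannot both be large.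

A short exact sequence with free middle term produces two such subvarieties.

\begin{lemma}\label{lem:zeros}
Let $W$ be a finitely generated free $A$-module and $0\to K\to W\to N\to0$ an exact sequence of bundles on $U$. Let $y\in W$ and $w\in W^*$ satisfy $w(y)=1$. Let $Z$ be the zero set of the image $\bar y\in\Gamma(U,N)$ and $Z'$ the zero set of $w|_K\in\Gamma(U,K^*)$. If $Z$ and $Z'$ are non-empty, then $\operatorname{rank}W\ge d$.
\end{lemma}

\begin{proof}
At a point $\mathfrak p\in Z\cap Z'$, the value of $y$ would lie in $K(\mathfrak p)=\ker(W(\mathfrak p)\to N(\mathfrak p))$, and $w$ would vanish on $K(\mathfrak p)$. Then $w(y)=1$ would vanish at $\mathfrak p$. So $Z\cap Z'=\emptyset$.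

Let $P$ and $P'$ be generic points of irreducible components of $Z$ and $Z'$. The coordinates of $\bar y$ in a basis of $N_P$ generate an ideal of $A_P$ over which $PA_P$ is minimal, so $\operatorname{ht}P\le\operatorname{rank}N$. The same argument with $w|_K$ and $K^*_{P'}$ gives $\operatorname{ht}P'\le\operatorname{rank}K$. A prime $\mathfrak p\ne\mathfrak m$ containing $P+P'$ would lie in $Z\cap Z'$, since $Z$ and $Z'$ are closed in $U$. So $P+P'$ is $\mathfrak m$-primary, and Serre's inequality gives $d\le\operatorname{rank}N+\operatorname{rank}K=\operatorname{rank}W$.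
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $(\varphi,\psi)$ be an admissible pair of rank $n$, and suppose $n<d$. As $n\ge1$, we can choose $y\in F^0$ and $w\in F^{0*}$ with $w(y)=1$. We apply Lemma~\ref{lem:zeros} to $0\to E\to F^0\to B\to0$, and must show that $Z$ and $Z'$ are non-empty.

Let $I$ be the ideal generated by the $n$ coordinates of $\varphi(y)=\iota_B\pi_B(y)$. Since $\iota_B$ is injective on fibers, $Z=V(I)\cap U$. Let $J$ be the ideal generated by the $n$ coordinates of $w\psi=(w|_E)\pi_E$. Since $\pi_E$ is surjective on fibers, $Z'=V(J)\cap U$. By minimality $I$ and $J$ lie in $\mathfrak m$, so they have minimal primes, and these have height at most $n<d$. Such primes lie in $U$. Hence $Z,Z'\ne\emptyset$ and $n\ge d$, a contradiction.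
\end{proof}

\begin{example}\label{ex:serre}
Let $d=2$, $u=(x_1,x_2)^T$, $u'=(-x_2,x_1)^T$, $\varphi=uu^T$, $\psi=u'u'^T$; this pair is shown to be admissible in Section~\ref{sec:constructions}. For $y=(1,0)^T$ and $w=(1,0)$ we get $I=(x_1^2,x_1x_2)$ and $J=(x_2^2,x_1x_2)$, so $P=(x_1)$ and $P'=(x_2)$. The two curves meet only at $\mathfrak m$, and Serre's inequality is an equality. Each ideal needs two generators but only one after localizing at its minimal prime; this saving is what exactness on $U$ provides.
\end{example}

Both hypotheses on the complex are needed when $d\ge2$. The pair $\varphi=1$, $\psi=0$ on $F^0=F^1=A$ is exact but not minimal, and the pair $\varphi=\psi=0$ is minimal with cohomology of infinite length; both have rank $1$.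

\section{Constructions}\label{sec:constructions}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
In each case we give $d\times d$ matrices $\varphi,\psi$ with entries in $\mathfrak m$ and both products zero, and check exactness at every prime $\mathfrak p\ne\mathfrak m$. A vector over $A_{\mathfrak p}$ is \emph{unimodular} if one of its entries is a unit. If $u$ is unimodular, then $u^T$ is surjective and $c\mapsto cu$ is injective, so $uu^T$ has image $A_{\mathfrak p}u$ and kernel $\ker u^T$; also the Koszul complex on the entries of $u$ is exact.

\smallskip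
\noindent\emph{$d=1$.} Take $\varphi=x_1$, $\psi=0$. The cohomology modules are $A/x_1A$ and $0$.

\smallskip
\noindent\emph{$d=2$.} Take the pair of Example~\ref{ex:serre}. Both products vanish because $u^Tu'=0$. At $\mathfrak p$ the vectors $u,u'$ are unimodular, and the Koszul complex gives $\ker u'^T=A_{\mathfrak p}u$ and $\ker u^T=A_{\mathfrak p}u'$. So $\operatorname{im}\varphi=A_{\mathfrak p}u=\ker\psi$ and $\operatorname{im}\psi=A_{\mathfrak p}u'=\ker\varphi$.

\smallskip
\noindent\emph{$d=3$.} Take $u=(x_1,x_2,x_3)^T$, $\varphi(f)=u\times f$, $\psi=uu^T$. The products vanish because $u\times u=0$ and $u^T(u\times f)=0$. The Koszul complex on $u$ is $0\to A\xrightarrow{u}A^3\xrightarrow{\varphi}A^3\xrightarrow{u^T}A\to0$. Its exactness at $\mathfrak p$ gives $\ker\varphi=A_{\mathfrak p}u=\operatorname{im}\psi$ and $\operatorname{im}\varphi=\ker u^T=\ker\psi$.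

\smallskip
\noindent\emph{$d=4$.} For an alternating $4\times4$ matrix $M=(p_{ij})$, let $\hat M$ be the alternating matrix with $\hat p_{ij}=\operatorname{sgn}(ijkl)\,p_{kl}$ for $\{i,j,k,l\}=\{1,2,3,4\}$; this does not depend on the order of $k,l$. Explicitly,
\[
\hat p_{12}=p_{34},\ \ \hat p_{13}=-p_{24},\ \ \hat p_{14}=p_{23},\ \ \hat p_{23}=p_{14},\ \ \hat p_{24}=-p_{13},\ \ \hat p_{34}=p_{12}.
\]
Let $\operatorname{Pf}(M)=p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}$. The $(i,i)$ entry of $M\hat M$ is $-\sum_kp_{ik}\hat p_{ik}=-\operatorname{Pf}(M)$. For $i\ne j$ with complementary indices $k,l$, the $(i,j)$ entry is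
\[
p_{ik}\hat p_{kj}+p_{il}\hat p_{lj}=\bigl(\operatorname{sgn}(kjil)+\operatorname{sgn}(ljik)\bigr)p_{ik}p_{il}=0 .
\]
So $M\hat M=-\operatorname{Pf}(M)\operatorname{Id}$, and transposing gives $\hat MM=-\operatorname{Pf}(M)\operatorname{Id}$.

We therefore want six elements of $\mathfrak m$ with no common zero on $U$ and with $p_{14}p_{23}=p_{13}p_{24}-p_{12}p_{34}$. If the four elements on the right are the squares of the parameters, the right side is a difference of two squares and factors. Write $x,y,z,w$ for the parameters and put
\[
p_{12}=x^2,\quad p_{34}=y^2,\quad p_{13}=z^2,\quad p_{24}=w^2,\quad p_{14}=zw-xy,\quad p_{23}=zw+xy .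
\]
Then $\operatorname{Pf}(M)=x^2y^2-z^2w^2+(z^2w^2-x^2y^2)=0$. Take $\varphi=M$, $\psi=\hat M$.

Let $\mathfrak p\not\supseteq(x,y,z,w)$. Some entry $p_{ij}$ is a unit in $A_{\mathfrak p}$. The alternating form $M$ is then perfect on the plane $H$ spanned by the $i$-th and $j$-th basis vectors, so $A_{\mathfrak p}^4=H\oplus H^\perp$, and on the free rank $2$ module $H^\perp$ the form has matrix $\left(\begin{smallmatrix}0&c\\-c&0\end{smallmatrix}\right)$. Thus $\det M$ is a unit times $c^2$. But $\det M=0$, because $M\hat M=0$, $\hat M\ne0$ and $A_{\mathfrak p}$ is a domain. So $c=0$, the matrix $M$ is congruent to $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)\oplus0$, and $\ker M$ and $\operatorname{im}M$ are free direct summands of rank $2$. The same holds for $\hat M$, which has the same entries up to sign. Now $\operatorname{im}\hat M\subseteq\ker M$, and $\ker M/\operatorname{im}\hat M$ has rank $0$ and embeds in the free module $A_{\mathfrak p}^4/\operatorname{im}\hat M$, so it is zero. Exchanging $M$ and $\hat M$ gives $\operatorname{im}M=\ker\hat M$.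
\end{proof}

To pass to higher dimension we use a mapping cone, which doubles the rank and removes from the locus of non-exactness all primes that miss one new parameter.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\varphi\colon F^0\to F^1$, $\psi\colon F^1\to F^0$ have both products zero, let $\mathbb F$ be the periodic complex they define, and let $r\in\mathfrak m$. Put $G^0=F^0\oplus F^1$, $G^1=F^1\oplus F^0$ and
\[
\varphi'(f_0,f_1)=(\varphi f_0+rf_1,\,-\psi f_1),\qquad \psi'(g_1,g_0)=(\psi g_1+rg_0,\,-\varphi g_0).
\]
Then $\psi'\varphi'(f_0,f_1)=(\psi\varphi f_0+r\psi f_1-r\psi f_1,\,\varphi\psi f_1)=0$ and $\varphi'\psi'(g_1,g_0)=(\varphi\psi g_1+r\varphi g_0-r\varphi g_0,\,\psi\varphi g_0)=0$. Let $\mathbb G$ be the resulting complex. The first summands form a subcomplex equal to $\mathbb F$, and the quotient is $\mathbb F[1]$, with differentials $-\psi$, $-\varphi$. If $\psi f_1=0$, then $\varphi'(0,f_1)=(rf_1,0)$, and if $\varphi g_0=0$, then $\psi'(0,g_0)=(rg_0,0)$. So the connecting maps of the long exact sequence are multiplication by $r$ on $H^*(\mathbb F)$. Hence $\mathbb G_{\mathfrak p}$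 is exact if $\mathbb F_{\mathfrak p}$ is exact or $r\notin\mathfrak p$.

Start with the $4\times4$ pair $(M,\hat M)$ in $x_1,\dots,x_4$. The argument above shows, in any dimension $d\ge4$, that it is exact at every $\mathfrak p\not\supseteq(x_1,\dots,x_4)$. Apply the construction with $r=x_5,\dots,x_d$ in turn. After the step $r=x_k$ the pair is exact at every $\mathfrak p\not\supseteq(x_1,\dots,x_k)$. The final pair has entries in $\mathfrak m$, is exact on $U$, and has rank $4\cdot2^{d-4}=2^{d-2}$. For $d=5$ this is $8$, and Theorem~\ref{thm:five} gives the last claim.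
\end{proof}

\section{Forms along the $\mathfrak m$-adic valuation}\label{sec:valuation}

Minimality says that $\varphi$ and $\psi$ vanish at $\mathfrak m$, but $E$ and $B$ are not bundles there. To use the vanishing, we approach $\mathfrak m$ along a discrete valuation ring $V$ dominating $A$. Over $V$ every subbundle has a canonical extension, and $\varphi,\psi$ become divisible by the uniformizer.

\subsection*{Lattices}
Let $L$ be the fraction field of $A$. The $\mathfrak m$-adic order of elements of $A$ is additive on products, because $\operatorname{gr}_{\mathfrak m}A$ is a polynomial ring and hence a domain. It extends to a discrete valuation $\operatorname{val}$ on $L$. Let $V$ be its valuation ring and $t=x_1$, a uniformizer. Then $A\subseteq V$, $\mathfrak m\subseteq tV$ and $tV\cap A=\mathfrak m$.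

For a free $A$-module $W$ put $W_V=W\otimes_AV$ and $W_L=W\otimes_AL$. For a subbundle $K\subseteq W$ on $U$ with generic fiber $K_L\subseteq W_L$ put
\[
S(K)=K_L\cap W_V .
\]
The quotient $W_V/S(K)$ embeds in $W_L/K_L$, so it is torsion free and therefore free. Hence $S(K)$ is a direct summand of $W_V$. It spans $K_L$, and
\begin{equation}\label{eq:tS}
K_L\cap tW_V=t\,S(K).
\end{equation}
A bilinear form $K\otimes K'\to\mathcal O$ on $U$ gives a form $K_L\times K'_L\to L$, and we ask whether it takes values in $V$ on the lattices $S(K)$, $S(K')$.

\begin{example}\label{ex:forms}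
(a) Let $d\ge2$ and $K=W$. A form on $W$ over $U$ has coefficients in $\Gamma(U,\mathcal O)=A$, so it is $V$-valued on $S(K)=W_V$.

(b) Let $d=3$, $W=A^3$ and $K=\ker u^T$ with $u=(x_1,x_2,x_3)^T$. The sequence $0\to\mathcal O\to W^*\to K^*\to0$ and $H^1(U,\mathcal O)=0$ show that every linear form on $K$ is the restriction of an element of $W^*$. So it is $V$-valued on $S(K)$.

(c) Let $d=2$, $W=A^2$, $K=\mathcal Ou$ with $u=(x_1,x_2)^T$, and let $\beta$ be the bilinear form on $K$ with $\beta(u,u)=1$. Then $y=u/t=(1,x_2/x_1)^T$ lies in $S(K)$, and $\beta(y,y)=t^{-2}\notin V$.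
\end{example}

The corank of $K$ in $W$ is at most $d-2$ in (a) and (b), and is $d-1$ in (c). This is the general rule. The reason is geometric: a form on $K$ is a section of a line bundle on the projective bundle of $K$, and the closure of that projective bundle over $\operatorname{Spec}A$ adds only points of codimension at least $2$ when the corank is at most $d-2$.

\subsection*{The extension lemma}
For a free module $W\ne0$ let $\mathbb P(W)$ be the projective space over $A$ of lines in $W$, with tautological line subbundle $\mathcal O(-1)\subseteq W$. For an $A$-scheme $Y$ let $Y_U$ be the open part over $U$.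

\begin{lemma}\label{lem:extension}
Let $A$ be complete and $d\ge2$. Let $Y=\mathbb P(W)$ or $Y=\mathbb P(W)\times_A\mathbb P(W')$. Let $\Pi\subseteq Y_U$ be an integral normal closed subscheme of codimension $c\le d-2$, let $\mathcal L$ be a line bundle on $Y$, and let $\tau\in\Gamma(\Pi,\mathcal L)$. Let $R$ be a discrete valuation ring and $g\colon\operatorname{Spec}R\to Y$ a morphism that maps the generic point into $\Pi$ and the closed point to a point over $\mathfrak m$. Then the pullback of $\tau$ to the generic point of $\operatorname{Spec}R$ extends to a section of $g^*\mathcal L$ on $\operatorname{Spec}R$.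
\end{lemma}

\begin{proof}
Let $\bar\Pi$ be the closure of $\Pi$ in $Y$ with the reduced structure, so $\Pi=\bar\Pi\cap Y_U$ is open in $\bar\Pi$. We want to extend $\tau$ by the algebraic Hartogs theorem: on a normal Noetherian integral scheme, a section of a line bundle over an open set containing all points of codimension at most $1$ extends to the whole scheme. The closure $\bar\Pi$ need not be normal, so we pass to the normalization $\nu\colon\bar\Pi^\nu\to\bar\Pi$. A complete local ring is excellent, and so are schemes of finite type over it; hence $\nu$ is finite. This is the only use of completeness. As $\Pi$ is normal, $\nu$ is an isomorphism over $\Pi$.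

Let $\xi\in\bar\Pi$ lie over $\mathfrak m$. The ring $\mathcal O_{Y,\xi}$ is regular, and it is a flat local $A$-algebra, so its dimension is at least $d$. The ring $\mathcal O_{\bar\Pi,\xi}$ is its quotient by a prime of height $c$, so $\dim\mathcal O_{\bar\Pi,\xi}=\dim\mathcal O_{Y,\xi}-c\ge d-c\ge2$. Recall the dimension formula: if $C\subseteq C'$ are Noetherian domains, $C$ is universally catenary and $C'$ is of finite type over $C$, then for a prime $\mathfrak q'$ of $C'$ over $\mathfrak q$,
\[
\operatorname{ht}\mathfrak q'=\operatorname{ht}\mathfrak q+\operatorname{trdeg}_CC'-\operatorname{trdeg}_{k(\mathfrak q)}k(\mathfrak q').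
\]
A quotient of a regular ring is universally catenary, and for the finite birational map $\nu$ both transcendence degrees are zero. So every point of $\bar\Pi^\nu$ over $\xi$ has a local ring of dimension at least $2$. Therefore $\nu^{-1}(\Pi)\cong\Pi$ contains all points of codimension at most $1$, and $\tau$ extends to $\tilde\tau\in\Gamma(\bar\Pi^\nu,\nu^*\mathcal L)$.

The closed set $g^{-1}(\bar\Pi)$ contains the generic point, so it is all of $\operatorname{Spec}R$, and $g$ factors through $\bar\Pi$ because $\operatorname{Spec}R$ is reduced. The generic point lifts uniquely to $\nu^{-1}(\Pi)$. By the valuative criterion of properness for the finite map $\nu$, this lift extends to $\tilde g\colon\operatorname{Spec}R\to\bar\Pi^\nu$ with $\nu\tilde g=g$. The section $\tilde g^*\tilde\tau$ is the required extension.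
\end{proof}

\begin{corollary}\label{cor:integral}
Let $A$ be complete and $d\ge2$. Let $K\subseteq W$ and $K'\subseteq W'$ be non-zero subbundles on $U$ of free modules, of coranks $c$ and $c'$.
\begin{itemize}
\item[(a)] If $c+c'\le d-2$ and $\beta\colon K\otimes K'\to\mathcal O$ is a bilinear pairing, then $\beta(y,y')\in V$ for all $y\in S(K)$, $y'\in S(K')$.
\item[(b)] If $c\le d-2$ and $\beta\colon K\otimes K\to\mathcal O$ is a bilinear form, then $\beta(y,y)\in V$ for all $y\in S(K)$.
\end{itemize}
\end{corollary}

\begin{proof}
Every non-zero element of $S(K)$ is $t^ky$ with $k\ge0$ and $y\notin tS(K)$, so we may assume $y\notin tS(K)$. By \eqref{eq:tS}, $y\notin tW_V$, so $Vy$ is a direct summand of $W_V$. It defines a morphism $g\colon\operatorname{Spec}V\to\mathbb P(W)$ over $A$ with $g^*\mathcal O(-1)=Vy$. The closed point maps over $\mathfrak m$ because $tV\cap A=\mathfrak m$, and the generic point maps to the line $Ly\subseteq K_L$, which is a point of $\mathbb P(K)$.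

(b) Locally on $U$ the subbundle $K$ is a free direct summand of $W$, so $\Pi=\mathbb P(K)$ is locally a linear subspace of codimension $c$ in $\mathbb P(W)_U$. It is regular and integral because $U$ is. Restricting $\beta$ to $\mathcal O(-1)\subseteq K$ gives a map $\mathcal O(-1)^{\otimes2}\to\mathcal O_\Pi$, that is, a section $\tau$ of $\mathcal O(2)$ on $\Pi$. Its pullback to the generic point of $\operatorname{Spec}V$ is the map $Ly\otimes Ly\to L$, $y\otimes y\mapsto\beta(y,y)$. By Lemma~\ref{lem:extension} it extends to a map $Vy\otimes Vy\to V$, which means $\beta(y,y)\in V$.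

(a) Assume also $y'\notin tS(K')$. Take $\Pi=\mathbb P(K)\times_U\mathbb P(K')$, which is regular and integral of codimension $c+c'$ in $(\mathbb P(W)\times_A\mathbb P(W'))_U$; take $\mathcal L=\mathcal O(1,1)$, the section given by restricting $\beta$ to the two tautological lines, and the $V$-point $(Vy,Vy')$. The extension is a map $Vy\otimes Vy'\to V$ sending $y\otimes y'$ to $\beta(y,y')$.
\end{proof}

\subsection*{The ranks of the differentials}
An admissible pair carries a canonical pairing to which part (a) applies: $E$ is a subbundle of $F^0$, its dual $E^*$ is a subbundle of $F^{1*}$ through $\pi_E^*$, and the two are paired by evaluation.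

\begin{proof}[Proof of Theorem~\ref{thm:balanced}]
The equality $n=a+b$ was shown in Section~\ref{sec:bundles}. We may assume $A$ complete. First, $E\ne0$. Otherwise $\psi=0$ on $U$ and $\varphi$ is an isomorphism on $U$, so $\det\varphi\in A^\times$ by (U1); but $\det\varphi\in\mathfrak m$ by minimality and $n\ge1$. By the shift, $B\ne0$.

Suppose $2a\le d-2$. Both $E\subseteq F^0$ and $E^*\subseteq F^{1*}$ have corank $n-b=a$, so Corollary~\ref{cor:integral}(a) gives $w(y)\in V$ for all $y\in S(E)$ and $w\in S(E^*)$. Put $\Lambda=\psi(F^1_V)\subseteq E_L$, a free $V$-module that spans $E_L\neq0$. A form $w\in E_L^*$ lies in $S(E^*)$ if and only if $w\pi_E$ is $V$-valued on $F^1_V$, that is, $w(\Lambda)\subseteq V$. So $S(E^*)$ is the dual lattice of $\Lambda$, and there are $y\in\Lambda$ and $w\in S(E^*)$ with $w(y)=1$. By minimality and \eqref{eq:tS}, $\Lambda\subseteq E_L\cap tF^0_V=tS(E)$. Write $y=ty'$ with $y'\in S(E)$. Then $w(y')=t^{-1}\notin V$, a contradiction.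

So $2a\ge d-1$, and by the shift $2b\ge d-1$. Let $a+b=d$. If $d$ is even, the integers $a,b$ are at least $d/2$, so both equal $d/2$. If $d$ is odd, they are at least $(d-1)/2$ and add up to $d$, so they are $(d-1)/2$ and $(d+1)/2$.
\end{proof}

\section{Dimension five}\label{sec:five}

Let $d=5$ and $n=5$. By Theorem~\ref{thm:balanced} and a shift, $\operatorname{rank}E=2$ and $\operatorname{rank}B=3$. The last proof, applied to the pairing of $B\subseteq F^1$ with $B^*\subseteq F^{0*}$, needs total corank at most $d-2=3$, while the total corank is $2+2=4$. It fails by one. Suppose, however, that an isomorphism $F^1\cong F^{0*}$ identifies the two subbundles. Then the pairing becomes a bilinear form on a single subbundle of corank $2$, and Corollary~\ref{cor:integral}(b) applies. The price is that (b) sees only the symmetric part of the form. We first study this situation, then show that the identification exists, and then control the alternating part.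

\subsection{Self-dual pairs}\label{sub:selfdual}
Let $(\varphi,\psi)$ be an admissible pair, with $d\ge2$ arbitrary in this subsection. Put $W=F^{0*}$ and
\[
K=E^\perp=\ker(\iota_E^*\colon F^{0*}\to E^*),
\]
a subbundle of $W$ of rank $a$ and corank $b$; it is the image of $B^*$ under $\pi_B^*$. A \emph{self-duality} is an isomorphism $\theta\colon F^1\to W$ of $A$-modules with $\theta(B)=K$ on $U$. Given one, put $\Phi=\theta\varphi\colon W^*=F^0\to W$. Its entries lie in $\mathfrak m$. On $U$ its image is $K$ and its kernel is $E$, and $E=K^\perp$ because $E$ is a subbundle. Restriction of linear forms identifies $W^*/K^\perp$ with $K^*$, so $\Phi$ induces an isomorphism $\bar\Phi\colon K^*\to K$. Define a nondegenerate bilinear form on $K$ by $\beta(y,y')=(\bar\Phi^{-1}y)(y')$. Equivalently,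
\begin{equation}\label{eq:beta}
\beta(\Phi\lambda,y')=\lambda(y')\qquad(\lambda\in W^*,\ y'\in K).
\end{equation}
Thus $\beta$ is an inverse of $\Phi$, and since $\Phi$ vanishes at $\mathfrak m$, the form $\beta$ must have a pole.

\begin{lemma}\label{lem:pole}
Let $e_1,\dots,e_a$ be a $V$-basis of $S=S(K)$ and $G=(\beta(e_i,e_j))$. Then $\operatorname{val}(\det G)\le-a$.
\end{lemma}

\begin{proof}
Put $S_0=\Phi(W_V^*)$. Restriction $W_V^*\to S^*=\operatorname{Hom}_V(S,V)$ is onto, since $S$ is a direct summand of $W_V$. Its kernel consists of the $\lambda\in W_V^*$ that vanish on $K_L$, and this is the kernel of $\Phi$ on $W_V^*$. So $S_0\cong S^*$, and by \eqref{eq:beta} the pairing $\beta\colon S_0\times S\to V$ is evaluation, which is perfect. Let $g_i=\sum_jc_{ij}e_j$ be a basis of $S_0$. Then $(\beta(g_i,e_k))=(c_{ij})\,G$ lies in $GL_a(V)$. By minimality and \eqref{eq:tS}, $S_0\subseteq K_L\cap tW_V=tS$, so all $c_{ij}$ lie in $tV$ and $\operatorname{val}\det(c_{ij})\ge a$. Hence $\operatorname{val}(\det G)\le-a$.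
\end{proof}

Assume now $2\in A^\times$. Write $\beta=\beta_s+\beta_a$, where $\beta_s(y,y')=\frac12(\beta(y,y')+\beta(y',y))$ is symmetric and $\beta_a=\beta-\beta_s$ is alternating, and put $q(y)=\beta(y,y)=\beta_s(y,y)$.

\begin{lemma}\label{lem:symm}
If $A$ is complete, $2\in A^\times$ and $b\le d-2$, then $\beta_s(S,S)\subseteq V$.
\end{lemma}

\begin{proof}
We have $K\ne0$ by Theorem~\ref{thm:balanced}. Corollary~\ref{cor:integral}(b) gives $q(S)\subseteq V$, and $2\beta_s(y,y')=q(y+y')-q(y)-q(y')$ with $2$ a unit of $V$.
\end{proof}

If $\beta$ is symmetric and the hypotheses of Lemma~\ref{lem:symm} hold, then $\det G\in V$, against Lemma~\ref{lem:pole}. This is the main idea of the proof, and the small examples show how a pair can escape it.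

\begin{example}\label{ex:escape}
In the pairs of Theorem~\ref{thm:small} with $d=2,3,4$, identify $A^d$ with its dual by the standard basis. The matrix $\varphi$ is symmetric or alternating, so $B=\operatorname{im}\varphi\subseteq(\ker\varphi)^\perp=K$. Both are subbundles of rank $a$, so they are equal, $\theta=\operatorname{id}$ is a self-duality, and $\Phi=\varphi$.

For $d=2$, choose $\lambda$ locally with $u^T\lambda=1$. Then $\Phi\lambda=u$ and $\beta(u,u)=\lambda^Tu=1$. This is the form of Example~\ref{ex:forms}(c): it is symmetric, but $b=1>d-2$, and the pole is allowed. For $d=3$ and $d=4$ we have $b\le d-2$, but $\varphi$ is alternating, so $q(\Phi\lambda)=\lambda^T\varphi\lambda=0$. Here $\beta_s=0$, and the pole is carried by a nondegenerate alternating form on a bundle of rank $a=2$.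
\end{example}

For $d=n=5$ both escapes close: $b=2\le3$, and an alternating form on a bundle of rank $3$ is degenerate. What remains possible is a mixture of the symmetric and alternating parts, which we treat in Section~\ref{sub:alternating}.

\medskip
For the rest of the paper, $d=5$, $2\in A^\times$, $A$ is complete, and $(\varphi,\psi)$ is an admissible pair with $\operatorname{rank}E=2$ and $\operatorname{rank}B=3$. By (U2), $H^1(U,\mathcal O)=H^2(U,\mathcal O)=0$.

\subsection{Existence of a self-duality}\label{sub:theta}
A bundle of rank $2$ with trivial determinant is isomorphic to its dual. By (U3) we can fix a perfect alternating form $\omega$ on $E$, which gives an isomorphism $s\colon E\to E^*$, $s(z)=\omega(z,\cdot)$. We want to lift $s$ to an isomorphism $\theta\colon F^1\to F^{0*}$ compatible with the surjections $\pi_E\colon F^1\to E$ and $\iota_E^*\colon F^{0*}\to E^*$; such a $\theta$ matches the kernels $B$ and $K$. The difficulty is that these maps need not be onto on global sections, so we have to show that $s$ matches the images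
\[
C=\operatorname{im}\bigl(F^1\to\Gamma(U,E)\bigr),\qquad C'=\operatorname{im}\bigl(F^{0*}\to\Gamma(U,E^*)\bigr).
\]
A priori $C$ depends on $\pi_E$ and $C'$ on $\iota_E$. Periodicity links them: both are kernels of maps defined by one class in $H^2(U,\mathcal{E}nd\,E)$, the class of $0\to E\to F^0\to F^1\to E\to0$.

Let $\delta_1\colon\Gamma(E)\to H^1(B)$ and $\delta_2\colon H^1(B)\to H^2(E)$ be the connecting maps of \eqref{eq:seq}, all cohomology being taken on $U$. Let $\delta_1'\colon\Gamma(E^*)\to H^1(B^*)$ and $\delta_2'\colon H^1(B^*)\to H^2(E^*)$ be those of the dual sequences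
\begin{equation}\label{eq:dual}
0\to B^*\xrightarrow{\pi_B^*}F^{0*}\xrightarrow{\iota_E^*}E^*\to0,\qquad 0\to E^*\xrightarrow{\pi_E^*}F^{1*}\xrightarrow{\iota_B^*}B^*\to0 .
\end{equation}
Since $H^1(\mathcal O)=0$, the maps $\delta_2$ and $\delta_2'$ are injective. Hence
\begin{equation}\label{eq:C}
C=\ker\delta_1=\ker\delta_2\delta_1,\qquad C'=\ker\delta_1'=\ker\delta_2'\delta_1'.
\end{equation}

\begin{lemma}\label{lem:cech}
$\delta_2'\delta_1'(s(z))=s(\delta_2\delta_1(z))$ in $H^2(E^*)$ for all $z\in\Gamma(E)$.
\end{lemma}

\begin{proof}
Cover $U$ by the affine open sets $U_i=\{x_i\ne0\}$. Their intersections are affine, so the \v{C}ech complex of cochains with increasing indices computes the cohomology of bundles, and connecting maps are computed by lifting a cocycle and taking the coboundary. We use $(dc)_{ij}=c_j-c_i$ and $(dc)_{ijk}=c_{jk}-c_{ik}+c_{ij}$. Exact sequences of bundles split on each $U_i$.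

\emph{A formula for two connecting maps.} Let $0\to X\xrightarrow{\iota}F\to Y\to0$ and $0\to Z\xrightarrow{\iota'}G\to X\to0$ be exact sequences of bundles. Choose on $U_i$ sections $\sigma_i\colon Y\to F$ and $\tau_i\colon X\to G$ of the two surjections, and define $b_{ij}\colon Y\to X$ and $a_{ij}\colon X\to Z$ by $\sigma_j-\sigma_i=\iota b_{ij}$ and $\tau_j-\tau_i=\iota'a_{ij}$. Then $b_{ik}=b_{ij}+b_{jk}$ and $a_{ik}=a_{ij}+a_{jk}$. Lifting $y\in\Gamma(Y)$ to $\sigma_iy$ shows that its image in $H^1(X)$ is $[b_{ij}y]$. Lifting a cocycle $c_{ij}$ of $X$ to $\tau_ic_{ij}$ gives the coboundary $\tau_jc_{jk}-\tau_i(c_{ij}+c_{jk})+\tau_ic_{ij}=\iota'a_{ij}c_{jk}$. So the composite $\Gamma(Y)\to H^1(X)\to H^2(Z)$ sends $y$ to $[a_{ij}b_{jk}\,y]$.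

\emph{The sequences \eqref{eq:seq}.} Choose sections $\sigma_i$ of $\pi_E$ and $\tau_i$ of $\pi_B$, with $\sigma_j-\sigma_i=\iota_Bb_{ij}$ and $\tau_j-\tau_i=\iota_Ea_{ij}$, where $b_{ij}\colon E\to B$ and $a_{ij}\colon B\to E$. The formula gives
\[
\delta_2\delta_1(z)=[h_{ijk}z],\qquad h_{ijk}=a_{ij}b_{jk}\in\operatorname{End}(E|_{U_i\cap U_j\cap U_k}).
\]

\emph{The sequences \eqref{eq:dual}.} Define $\rho_i\colon F^0\to E$ and $\kappa_i\colon F^1\to B$ by $\iota_E\rho_i+\tau_i\pi_B=1$ and $\iota_B\kappa_i+\sigma_i\pi_E=1$. Then $\rho_i\iota_E=1$ and $\kappa_i\iota_B=1$, so $\rho_i^*$ is a section of $\iota_E^*$ and $\kappa_i^*$ is a section of $\iota_B^*$. Subtracting the defining equations for $i$ and $j$ gives $\rho_j-\rho_i=-a_{ij}\pi_B$ and $\kappa_j-\kappa_i=-b_{ij}\pi_E$, so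
\[
\rho_j^*-\rho_i^*=\pi_B^*(-a_{ij}^*),\qquad\kappa_j^*-\kappa_i^*=\pi_E^*(-b_{ij}^*).
\]
The formula gives $\delta_2'\delta_1'(\lambda)=[b_{ij}^*a_{jk}^*\lambda]=[(a_{jk}b_{ij})^*\lambda]$ for $\lambda\in\Gamma(E^*)$. The indices are in the wrong order, and a coboundary corrects this. With $c_{ij}=a_{ij}b_{ij}$,
\[
(dc)_{ijk}=a_{jk}b_{jk}-(a_{ij}+a_{jk})(b_{ij}+b_{jk})+a_{ij}b_{ij}=-h_{ijk}-a_{jk}b_{ij}.
\]
Since $\lambda$ is a global section, $(dc)^*\lambda=d(c^*\lambda)$. Hence $\delta_2'\delta_1'(\lambda)=-[h_{ijk}^*\lambda]$.

\emph{Rank two.} For an endomorphism $h$ of $E$ over an open set,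
\[
\omega(hz,e)+\omega(z,he)=\operatorname{tr}(h)\,\omega(z,e):
\]
both sides are alternating in $(z,e)$, and on a local basis $(e_1,e_2)$, with $he_j=\sum_ih_{ij}e_i$, both equal $(h_{11}+h_{22})\,\omega(e_1,e_2)$. This says $h^*s(z)=s(\operatorname{tr}(h)z-hz)$. Therefore
\[
\delta_2'\delta_1'(s(z))=s[h_{ijk}z]-s[\operatorname{tr}(h_{ijk})z].
\]
The cochain $h$ is a cocycle:
\[
h_{jkl}-h_{ikl}+h_{ijl}-h_{ijk}=(a_{jk}-a_{ik})b_{kl}+a_{ij}(b_{jl}-b_{jk})=-a_{ij}b_{kl}+a_{ij}b_{kl}=0 .
\]
So $\operatorname{tr}h$ is a $2$-cocycle of $\mathcal O$. As $H^2(\mathcal O)=0$, we have $\operatorname{tr}h=dr$ for a $1$-cochain $r$, and $(\operatorname{tr}h)z=d(rz)$. The last term vanishes.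
\end{proof}

\begin{proposition}\label{prop:theta}
The pair $(\varphi,\psi)$ has a self-duality.
\end{proposition}

\begin{proof}
The map $s$ is bijective on $\Gamma$ and on $H^2$, so \eqref{eq:C} and Lemma~\ref{lem:cech} give $s(C)=C'$. Thus $f=s\pi_E\colon F^1\to C'$ and $f'=\iota_E^*\colon F^{0*}\to C'$ are surjections from free modules of rank $5$. Let $\mu=\dim C'/\mathfrak mC'$. Choose a basis $\epsilon_1,\dots,\epsilon_5$ of $F^1$ such that $f(\epsilon_1),\dots,f(\epsilon_\mu)$ give a basis of $C'/\mathfrak mC'$. By Nakayama's lemma these elements generate $C'$, so after subtracting combinations of $\epsilon_1,\dots,\epsilon_\mu$ from the other basis vectors we have $f(\epsilon_i)=0$ for $i>\mu$. Choose $\epsilon_i'\in F^{0*}$ with $f'(\epsilon_i')=f(\epsilon_i)$ for $i\le\mu$. They are linearly independent modulo $\mathfrak m$, so they extend to a basis, which we adjust in the same way to get $f'(\epsilon_i')=0$ for $i>\mu$. The isomorphism $\theta(\epsilon_i)=\epsilon_i'$ satisfies $f'\theta=f$. A map from a free sheaf is determined by its effect on global sections, so $\iota_E^*\theta=s\pi_E$ on $U$.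 As $s$ is an isomorphism, $\theta(B)=\theta(\ker\pi_E)=\ker\iota_E^*=K$.
\end{proof}

Fix such a $\theta$, and let $W,K,\Phi,\beta,\beta_s,\beta_a,q,S$ be as in Section~\ref{sub:selfdual}, with $\operatorname{rank}W=5$ and $\operatorname{rank}K=3$.

\subsection{The alternating part}\label{sub:alternating}
Lemma~\ref{lem:pole} bounds the determinant of $\beta$, and Lemma~\ref{lem:symm} controls $\beta_s$. To compare them we relate the two determinants by global functions on $U$. By (U3) there is a nowhere vanishing section $\operatorname{vol}$ of $\wedge^3K^*$. For a bilinear form $\gamma$ on $K$ let $D(\gamma)$ be the determinant of its Gram matrix in a local basis with $\operatorname{vol}(e_1,e_2,e_3)=1$. Two such bases differ by a matrix of determinant $1$, so $D(\gamma)\in\Gamma(U,\mathcal O)=A$. For any basis $e_1,e_2,e_3$ of $K_L$,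
\begin{equation}\label{eq:gram}
\det(\gamma(e_i,e_j))=D(\gamma)\cdot\operatorname{vol}(e_1,e_2,e_3)^2 .
\end{equation}
Since $\beta$ is nondegenerate at every point of $U$, (U1) gives $D(\beta)\in A^\times$.

In rank $3$ an alternating form is a vector: the map $K\to\wedge^2K^*$, $v\mapsto\operatorname{vol}(v,\cdot,\cdot)$, is an isomorphism. So there is a unique $v\in\Gamma(U,K)$ with $\beta_a=\operatorname{vol}(v,\cdot,\cdot)$.

\begin{lemma}\label{lem:det}
$D(\beta)=D(\beta_s)+q(v)$.
\end{lemma}

\begin{proof}
In a local basis of volume $1$, let $M$ be the symmetric matrix of $\beta_s$ and let $v=(v_1,v_2,v_3)^T$. The matrix of $\beta_a$ is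
\[
N=\begin{pmatrix}0&v_3&-v_2\\-v_3&0&v_1\\v_2&-v_1&0\end{pmatrix}.
\]
Expanding $\det(M+N)$ by multilinearity in the rows, and writing $\operatorname{cof}$ for the matrix of cofactors, we get
\[
\det(M+N)=\det M+\sum_{i,j}\operatorname{cof}(M)_{ij}N_{ij}+\sum_{i,j}M_{ij}\operatorname{cof}(N)_{ij}+\det N .
\]
The second term vanishes because $\operatorname{cof}(M)$ is symmetric and $N$ is alternating. The fourth is $v_3v_1v_2-v_2v_3v_1=0$. The diagonal cofactors of $N$ are $v_1^2,v_2^2,v_3^2$, the cofactors in positions $(1,2),(1,3),(2,3)$ are $v_1v_2,v_1v_3,v_2v_3$, and $\operatorname{cof}(N)$ is symmetric because $\operatorname{cof}(N)^T=\operatorname{cof}(N^T)=\operatorname{cof}(-N)=\operatorname{cof}(N)$. So $\operatorname{cof}(N)=vv^T$, and the third term is $v^TMv=q(v)$.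
\end{proof}

We want $D(\beta_s)$ to be a unit, so we want $q(v)\in\mathfrak m$. This does not follow from linear algebra: for $M=\operatorname{diag}(1,0,0)$ and $v=(1,0,0)^T$ we have $\det(M+N)=1$ and $\det M=0$. We shall get it from $v\in\mathfrak mW$, and in fact every global section of $K$ lies in $\mathfrak mW$. The proof splits off a section that does not and applies Lemma~\ref{lem:zeros} in rank $4<5$. The non-emptiness of the zero sets now comes from the following lemma.

\begin{lemma}\label{lem:notfree}
Neither $E$ nor $B$ is free.
\end{lemma}

\begin{proof}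
By (U1) and left exactness, $\Gamma(B)=\ker\psi$ and $\Gamma(E)=\ker\varphi$ as $A$-modules. The cohomology sequences of \eqref{eq:seq} and $H^1(\mathcal O)=H^2(\mathcal O)=0$ give
\[
\ker\psi/\operatorname{im}\varphi=H^1(E)\cong H^2(B),\qquad\ker\varphi/\operatorname{im}\psi=H^1(B)\cong H^2(E).
\]
If $E$ or $B$ were free, its $H^1$ and $H^2$ would vanish, so the pair would be exact over $A$. This contradicts Lemma~\ref{lem:exact}.
\end{proof}

The vanishing of $H^2(\mathcal O)$ matters here: in the pair for $d=3$ the bundle $E=\mathcal Ou$ is free.

\begin{lemma}\label{lem:kernel}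
$\ker\psi\subseteq\mathfrak mF^1$. Hence $\Gamma(U,K)=\theta(\ker\psi)\subseteq\mathfrak mW$.
\end{lemma}

\begin{proof}
Suppose $y_1\in\ker\psi\setminus\mathfrak mF^1$. Then $y_1$ is part of a basis of $F^1$, so it is a nowhere vanishing section of $B$, and $\mathcal Oy_1\subseteq B$ is a subbundle. Put $B'=B/\mathcal Oy_1$, a bundle of rank $2$, and $W'=F^1/Ay_1$, free of rank $4$. We get an exact sequence $0\to B'\to W'\to E\to0$ on $U$. Choose $y\in W'$ and $w\in W'^*$ with $w(y)=1$, and let $Z,Z'$ be the zero sets of $\bar y\in\Gamma(E)$ and $w|_{B'}\in\Gamma(B'^*)$.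

A bundle $X$ of rank $2$ with a nowhere vanishing section is free: the quotient $X/\mathcal O$ is a line bundle, trivial by (U3), and extensions of free sheaves by free sheaves split because $H^1(\mathcal O)=0$. So $Z=\emptyset$ would make $E$ free. And $Z'=\emptyset$ would make $B'^*$ and $B'$ free, and then also $B$, an extension of $B'$ by $\mathcal O$. Both contradict Lemma~\ref{lem:notfree}. So $Z,Z'\ne\emptyset$, and Lemma~\ref{lem:zeros} gives $4\ge5$, which is absurd.
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]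
By Theorem~\ref{thm:lower} it suffices to exclude rank $5$. Suppose there is an admissible pair of rank $5$. After completing and shifting we are in the situation fixed at the end of Section~\ref{sub:selfdual}. Let $e_1,e_2,e_3$ be a $V$-basis of $S$ and put $\nu=\operatorname{vol}(e_1,e_2,e_3)^2\in L^\times$. We compute the sign of $\operatorname{val}(\nu)$ in two ways.

By \eqref{eq:gram}, $\det(\beta(e_i,e_j))=D(\beta)\,\nu$ with $D(\beta)\in A^\times$. Lemma~\ref{lem:pole} gives $\operatorname{val}(\nu)\le-3$.

The corank of $K$ is $b=2\le3=d-2$, so $\beta_s(S,S)\subseteq V$ by Lemma~\ref{lem:symm}. By Lemma~\ref{lem:kernel} and \eqref{eq:tS}, $v\in K_L\cap tW_V=tS$. So $q(v)\in t^2V$, and $q(v)\in\Gamma(U,\mathcal O)=A$, hence $q(v)\in\mathfrak m$. By Lemma~\ref{lem:det}, $D(\beta_s)=D(\beta)-q(v)$ is a unit of $A$. Then \eqref{eq:gram} gives $D(\beta_s)\,\nu=\det(\beta_s(e_i,e_j))\in V$, so $\operatorname{val}(\nu)\ge0$.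

This contradiction shows that the rank is not $5$, so it is at least $6$.
\end{proof}

\begin{remark}
The hypothesis $2\in A^\times$ enters at two points: in the decomposition $\beta=\beta_s+\beta_a$, and in Lemma~\ref{lem:symm}, where $\beta_s$ is recovered from $q$. The values $d=n=5$ enter through $\operatorname{rank}E=2$, which gives the self-duality, and through $\operatorname{rank}K=3$, which turns $\beta_a$ into a section of $K$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Puthenpurakal}
Tony J. Puthenpurakal, \emph{On the Stable category of maximal Cohen-Macaulay modules over Gorenstein rings}, arXiv:2107.05237 (2021).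

\bibitem{Serre}
Serre, \emph{Alg\`ebre locale. Multiplicit\'es}.

\end{thebibliography}
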